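\title{Irreducible uniform lattices in products of $SO(n,1)$ do not act properly on CAT(0) cubical complexes}

\begin{abstract}
Let $\Gamma_0$ be an irreducible uniform lattice in $SO(n_1,1)\times\dots\times SO(n_k,1)$, where $k\ge 2$ and all $n_i\ge 2$. We prove that $\Gamma_0$ has no proper action on a CAT(0) cubical complex, of finite or infinite dimension. More precisely, let $\Gamma$ be the intersection of $\Gamma_0$ with the identity component. In every action of $\Gamma$ on such a complex, the displacement of a vertex is sublinear in the displacement of a point in the product of hyperbolic spaces, and therefore every element of $\Gamma$ has bounded orbits. The proof induces the action on halfspaces to the ambient Lie group, plays each factor against the product of the others, and uses a square-root bound for cocycles of $SO_0(n,1)$.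
\end{abstract}

\section{Introduction}\label{sec:intro}

A metric space $(Z,d)$ is \emph{median} if every triple $x_1,x_2,x_3\in Z$ has a unique point $m$ with $d(x_i,m)+d(m,x_j)=d(x_i,x_j)$ for all $i\ne j$. Trees are median, with $m$ the center of the tripod spanned by the three points, and so is $\mathbb R^r$ with the $\ell^1$-metric, with $m$ the coordinatewise median. The discrete examples are the CAT(0) cubical complexes: simply connected complexes of unit Euclidean cubes, glued isometrically along faces, in which every vertex link is a flag simplicial complex. The vertex set of such a complex, with the combinatorial (edge-path) metric $d$, is a median space. We allow complexes that are infinite-dimensional and not locally finite.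

A group is \emph{cubulable} if it acts properly discontinuously and cocompactly on a CAT(0) cubical complex, \emph{strongly medianizable} if it acts properly discontinuously and cocompactly on a median space, and \emph{medianizable} if it acts properly discontinuously and coboundedly on a median space, that is, so that the orbit of some ball covers the space. Recall that a \emph{uniform lattice} in a Lie group is a discrete subgroup with compact quotient. For uniform lattices in $SO(n_1,1)\times\dots\times SO(n_k,1)$ the three notions behave as follows. Every such lattice is medianizable. If $k\ge2$ and the lattice is irreducible, then it is not cubulable (Chatterji--Fern\'os--Iozzi) and not strongly medianizable (Fioravanti).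

Both negative results concern cocompact actions, and one may ask what remains when cocompactness is dropped. An action of a group $\Lambda$ by cubical automorphisms on a CAT(0) cubical complex is \emph{proper} if, for a vertex $v$, the set $\{g\in\Lambda: d(v,gv)\le R\}$ is finite for every $R>0$. The choice of $v$ is irrelevant, because $d(v,gv)$ and $d(v',gv')$ differ by at most $2d(v,v')$. For example, $\mathbb Z^r$ acts properly on the standard cubulation of $\mathbb R^r$, a finitely generated free group on its Cayley tree, and a product of two groups with proper actions on the product of the complexes. About the irreducible lattices above, Chatterji and Dru\c{t}u \cite{CD} write: ``It is unknown if the same lattices can act properly on an infinite dimensional CAT(0) cubical complex.''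

One could well guess that they do. Distances in a cubical complex count separating walls. Distances in hyperbolic space \emph{measure} separating walls, and this gives every lattice in the product a continuous version of a proper cubical action (Example~\ref{ex:measured}). With no bound on the dimension there seems to be ample room to discretize it. The answer is nevertheless negative, for every lattice.

``Irreducible'' has two common meanings for a uniform lattice $\Gamma_0$ in $\prod_i SO(n_i,1)$: (I1) the projection of $\Gamma_0$ to each proper subproduct is dense; (I2) $\Gamma_0$ is not commensurable to a product of lattices in two complementary subproducts. (Two subgroups are commensurable if their intersection has finite index in both.) The results below hold with either meaning.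

\begin{theorem}\label{thm:main}
Let $k\ge2$ and $n_1,\dots,n_k\ge2$, and let $\Gamma_0$ be an irreducible uniform lattice in $SO(n_1,1)\times\dots\times SO(n_k,1)$. Then $\Gamma_0$ has no proper action by cubical automorphisms on a CAT(0) cubical complex, of finite or infinite dimension.
\end{theorem}

This follows from a quantitative statement. Let $G_i=SO_0(n_i,1)$ be the identity component of $SO(n_i,1)$; it has index two and acts by isometries on hyperbolic space $\mathbb H^{n_i}$. Let $G=G_1\times\dots\times G_k$, with projections $p_i:G\to G_i$. Fix a base point $o$ in each $\mathbb H^{n_i}$, put $|g|=d_{\mathbb H}(o,go)$ for $g\in G_i$, and put $|g|=\sum_i|g_i|$ for $g=(g_1,\dots,g_k)\in G$. Then $|gh|\le|g|+|h|$ and $|g^{-1}|=|g|$.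

\begin{theorem}\label{thm:sublinear}
Let $\Gamma_0$ be as in Theorem~\ref{thm:main} and $\Gamma=\Gamma_0\cap G$. For every action of $\Gamma$ by cubical automorphisms on a CAT(0) cubical complex and every vertex $v$:
\begin{itemize}
\item[(a)] for each $\varepsilon>0$ there is $C_\varepsilon$ with $d(v,\gamma v)\le\varepsilon|\gamma|+C_\varepsilon$ for all $\gamma\in\Gamma$;
\item[(b)] every $\gamma\in\Gamma$ has bounded orbits, and so does every subgroup of $\Gamma$ that is a finite product of cyclic subgroups, for example every finitely generated virtually abelian subgroup;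
\item[(c)] no infinite subgroup of $\Gamma$ acts properly.
\end{itemize}
\end{theorem}

We do not claim that $\Gamma$ itself always has bounded orbits.

The group $\Gamma$ has finite index in $\Gamma_0$. It is a uniform lattice in $G$, because $\Gamma\backslash G$ is an open and closed subset of the compact quotient $\Gamma_0\backslash\prod_iSO(n_i,1)$. The only consequence of irreducibility that the proof uses is
\begin{equation}\label{eq:D}
p_i(\Gamma)\text{ is dense in }G_i\text{ for every }i. \tag{D}
\end{equation}
We derive \eqref{eq:D} from (I1) and from (I2) in Section~\ref{sec:dense}. Until then, $\Gamma$ is a uniform lattice in $G$ that satisfies \eqref{eq:D}.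

Section~\ref{sec:comm} reduces both theorems to one estimate about commensurated subsets of $\Gamma$-sets, Proposition~\ref{prop:key}. Section~\ref{sec:models} works out two model examples and draws the plan of the proof from them. Sections~\ref{sec:induction}--\ref{sec:pointwise} prove the estimate. We write $\#E$ for the cardinality of a set $E$ and $\operatorname{vol}$ for Haar measure.

\section{Halfspaces and commensurated subsets}\label{sec:comm}

We need only the following standard facts about a CAT(0) cubical complex, valid in any dimension. A \emph{hyperplane} is a class of edges for the equivalence relation generated by ``opposite sides of a square''. Deleting the edges of a hyperplane leaves a $1$-skeleton with exactly two components, whose vertex sets are the two \emph{halfspaces} of the hyperplane. The distance $d(v,v')$ is the number of hyperplanes that separate $v$ from $v'$, that is, that have $v$ and $v'$ in different halfspaces. Distinct hyperplanes have distinct halfspaces, since the endpoints of an edge are separated by one hyperplane only. Cubical automorphisms permute hyperplanes and halfspaces.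

Let a group $\Lambda$ act on a set $X$. A subset $M\subset X$ is \emph{commensurated} if
\[
\ell(\gamma):=\#(\gamma M\,\triangle\,M)<\infty\qquad\text{for all }\gamma\in\Lambda .
\]
Then $\#(\gamma M\,\triangle\,\gamma'M)=\ell(\gamma^{-1}\gamma')$. Since $\#(E\,\triangle\,E')$ is symmetric and satisfies the triangle inequality, $\ell(\gamma^{-1})=\ell(\gamma)$ and $\ell(\gamma\gamma')\le\ell(\gamma)+\ell(\gamma')$.

Suppose that $\Lambda$ is countable and acts on a CAT(0) cubical complex, and let $v$ be a vertex. Let $X$ be the set of halfspaces whose hyperplane separates two points of the orbit $\Lambda v$. It is $\Lambda$-invariant, and it is countable, because there are countably many pairs of orbit points and each pair is separated by finitely many hyperplanes. Let $M=\{\mathfrak h\in X:v\in\mathfrak h\}$, so that $\gamma M=\{\mathfrak h\in X:\gamma v\in\mathfrak h\}$. A halfspace lies in $\gamma M\,\triangle\,M$ exactly when its hyperplane separates $v$ from $\gamma v$, and each such hyperplane has two halfspaces. Hence $M$ is commensurated and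
\begin{equation}\label{eq:elld}
\ell(\gamma)=2\,d(v,\gamma v).
\end{equation}
From here on we forget the complex and work with the pair $(X,M)$.

Along a cyclic subgroup, $\ell$ cannot grow slowly. This is what turns the sublinear bound (a) into the boundedness in (b).

\begin{lemma}\label{lem:dichotomy}
Let $M$ be a commensurated subset of a $\Lambda$-set $X$ and let $\gamma\in\Lambda$. Either $\ell(\gamma^n)\ge n$ for all $n\ge0$, or $\ell$ is bounded on $\langle\gamma\rangle$.
\end{lemma}

\begin{proof}
Call a $\langle\gamma\rangle$-orbit $O$ \emph{mixed} if $M\cap O$ is neither $\emptyset$ nor $O$. Only mixed orbits meet the sets $\gamma^nM\,\triangle\,M$. In a mixed orbit $M\cap O$ is not invariant, so there is $z\in O$ such that exactly one of $z,\gamma z$ lies in $M$, and then $\gamma z\in\gamma M\,\triangle\,M$. Hence there are at most $\ell(\gamma)$ mixed orbits. A finite one contributes at most $\#O$ to $\ell(\gamma^n)$. Identify an infinite one with $\mathbb Z$, with $\gamma$ acting as $z\mapsto z+1$, and let $B=M\cap O$; the contribution is $\#(B\,\triangle\,(B+n))$. As $B\,\triangle\,(B+1)$ is finite, the function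 $1_B$ is constant near $+\infty$ and near $-\infty$. If the two constants agree, then $B$ or its complement is a finite set $B_0$, and the contribution is at most $2\#B_0$. If they differ, $B$ is a half-line up to a finite set. The finite sum $\sum_{z\in\mathbb Z}\big(1_B(z)-1_{B+n}(z)\big)$ does not change when a point is added to $B$ or removed from it, and for a half-line it equals $\pm n$. So the contribution is at least $n$. The first alternative holds if this last case occurs for some orbit. Otherwise $\ell(\gamma^n)$ is bounded for $n\ge0$, and for $n<0$ by symmetry of $\ell$.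
\end{proof}

\begin{lemma}\label{lem:finite}
Let $\Lambda$ be finitely generated, let $M$ be a commensurated subset of a $\Lambda$-set $X$, and let $X_f$ be the union of the finite $\Lambda$-orbits. Then $\gamma\mapsto\#\big((\gamma M\,\triangle\,M)\cap X_f\big)$ is bounded on $\Lambda$.
\end{lemma}

\begin{proof}
Let $S$ be a finite generating set. If $O$ is a $\Lambda$-orbit with $M\cap O\notin\{\emptyset,O\}$, then $s(M\cap O)\ne M\cap O$ for some $s\in S$, so $O$ meets the finite set $\bigcup_{s\in S}(sM\,\triangle\,M)$. There are finitely many such orbits, and the function is at most the total size of the finite ones among them.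
\end{proof}

The heart of the paper is the following estimate, proved at the end of Section~\ref{sec:pointwise}.

\begin{proposition}\label{prop:key}
Let $\Gamma$ be a uniform lattice in $G$ satisfying \eqref{eq:D}, let $X$ be a countable $\Gamma$-set without finite orbits, and let $M\subset X$ be commensurated. For each $\varepsilon>0$ there is $C$ with $\ell(\gamma)\le\varepsilon|\gamma|+C$ for all $\gamma\in\Gamma$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:sublinear} from Proposition~\ref{prop:key}]
By Lemma~\ref{lem:dense}, $\Gamma=\Gamma_0\cap G$ satisfies \eqref{eq:D}. As a uniform lattice in a connected Lie group, $\Gamma$ is finitely generated. Let $(X,M)$ be the pair attached to the action and to $v$.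

(a) Apply Proposition~\ref{prop:key} to $X\setminus X_f$ and $M\setminus X_f$. By Lemma~\ref{lem:finite}, restoring $X_f$ adds a bounded amount to $\ell$. Now use \eqref{eq:elld}.

(b) Since $|\gamma^n|\le n|\gamma|$, part (a) gives $\ell(\gamma^n)\le2\varepsilon n|\gamma|+2C_\varepsilon$. If $2\varepsilon|\gamma|<1$, this is less than $n$ for large $n$, so $\ell$ is bounded on $\langle\gamma\rangle$ by Lemma~\ref{lem:dichotomy}. By subadditivity, $\ell$ is bounded on every product $\langle c_1\rangle\cdots\langle c_r\rangle$. By \eqref{eq:elld}, a subgroup on which $\ell$ is bounded has a bounded orbit at $v$, and then all its orbits are bounded. Let $\Lambda$ be finitely generated with an abelian subgroup $\Lambda'$ of finite index. Then $\Lambda'$ is generated by finitely many elements $a_1,\dots,a_q$, and if $c_1,\dots,c_r$ represent the left cosets of $\Lambda'$, then $\Lambda=\langle c_1\rangle\cdots\langle c_r\rangle\langle a_1\rangle\cdots\langle a_q\rangle$.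

(c) By Selberg's lemma, a finitely generated group of real matrices has a torsion-free subgroup of finite index; let $\Gamma'<\Gamma$ be one. If $\Lambda<\Gamma$ is infinite, then $\Lambda\cap\Gamma'$ has finite index in $\Lambda$, so it contains some $\gamma\ne e$, and $\gamma$ has infinite order. By (b) there is $R$ with $d(v,\gamma^nv)\le R$ for all $n$, so $\Lambda$ does not act properly.

Finally, $\Gamma$ is infinite, since $G$ is not compact and $\Gamma\backslash G$ is. A proper action of $\Gamma_0$ would restrict to a proper action of $\Gamma$, against (c). This proves Theorem~\ref{thm:main}.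
\end{proof}

\section{Two models and the plan of the proof}\label{sec:models}

\subsection{The hyperboloid model}\label{sub:hyp}
Let $n\ge2$ and $\langle x,y\rangle=-x_0y_0+x_1y_1+\dots+x_ny_n$ on $\mathbb R^{n+1}$. Then $\mathbb H^n=\{x:\langle x,x\rangle=-1,\ x_0>0\}$, with $\cosh d_{\mathbb H}(x,y)=-\langle x,y\rangle$ and base point $o=(1,0,\dots,0)$. The stabilizer of $o$ in $SO_0(n,1)$ is $K=SO(n)$, acting on the unit sphere $S^{n-1}$ of $o^\perp=\{x_0=0\}$. The points at distance $r$ from $o$ are the points $(\cosh r)\,o+(\sinh r)\,u$ with $u\in S^{n-1}$. Let $a(t)$ act on the coordinates $(x_0,x_1)$ by the matrix $\left(\begin{smallmatrix}\cosh t&\sinh t\\ \sinh t&\cosh t\end{smallmatrix}\right)$ and fix the other coordinates. This is a one-parameter subgroup with $|a(t)|=|t|$.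

Since $n\ge2$, the group $K$ is transitive on $S^{n-1}$, hence on each sphere about $o$. This has three consequences. The group $SO_0(n,1)$ is transitive on $\mathbb H^n$ and on pairs of points at a given distance. Every $g$ has a \emph{Cartan decomposition} $g=k\,a(|g|)\,k'$ with $k,k'\in K$: choose $k$ with $k\,a(|g|)\,o=go$, so that $k'=(k\,a(|g|))^{-1}g$ fixes $o$. And $\{g:|g|\le R\}=K\,a([0,R])\,K$ is compact. For the factor $G_i$ we write $K_i$ and $a_i(t)$.

\subsection{Measured halfspaces}
The first model explains why a positive answer is plausible.

\begin{example}\label{ex:measured}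
Let $Y=\{\xi\in\mathbb R^{n+1}:\langle\xi,\xi\rangle=1\}$. A point $\xi\in Y$ stands for the halfspace $\{x\in\mathbb H^n:\langle x,\xi\rangle>0\}$. For a Borel set $E\subset Y$ let $\omega(E)$ be the Lebesgue measure of the cone $\{t\xi:\xi\in E,\ 0<t\le1\}$. The measure $\omega$ is invariant under $SO_0(n,1)$, finite on compact sets and positive on nonempty open sets. Let $M=\{\xi:\langle o,\xi\rangle>0\}$, so that $gM=\{\xi:\langle go,\xi\rangle>0\}$. We claim that
\[
\omega(gM\,\triangle\,M)=c\,|g|\qquad\text{with a constant } 0<c<\infty .
\]
By invariance, the measure of the set of $\xi$ for which $\langle x,\xi\rangle$ and $\langle y,\xi\rangle$ have opposite signs is a function $\vartheta(r)$ of $r=d_{\mathbb H}(x,y)$. The sets $\{\xi:\langle x,\xi\rangle=0\}$ are null, so $\omega(gM\,\triangle\,M)=\vartheta(|g|)$. The function $t\mapsto\langle a(t)o,\xi\rangle$ has the form $\alpha\cosh t+\beta\sinh t$, so it changes sign at most once; this gives $\vartheta(r+r')=\vartheta(r)+\vartheta(r')$. If it vanishes at $t\in[0,r]$, then $\xi\in a(t)S^{n-1}$, so $\vartheta(r)\le\omega\big(a([0,r])S^{n-1}\big)<\infty$. For $r>0$,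 $\vartheta(r)$ is the measure of a nonempty open set. A finite, positive, additive function on $(0,\infty)$ is monotone, hence linear.

Now let $\Gamma<G$ be any lattice, acting on $Y_1\sqcup\dots\sqcup Y_k$ through the projections $p_i$, and let $M=M_1\sqcup\dots\sqcup M_k$. Then $\omega(\gamma M\,\triangle\,M)=\sum_ic_i|p_i(\gamma)|$. This function is proper on $\Gamma$, because the sets $\{|g|\le R\}$ are compact and $\Gamma$ is discrete.
\end{example}

So Proposition~\ref{prop:key} is false when counting measure on $X$ is replaced by a general invariant measure. The naive way to discretize the example is to count the points of a $\Gamma$-invariant subset of $Y_i$. It fails under \eqref{eq:D}. The group $G_i$ is transitive on $Y_i$ (move a point $x\in\mathbb H^{n_i}$ with $\langle x,\xi\rangle=0$ to $o$, then use $K_i$), so every $\Gamma$-orbit in $Y_i$ is dense, and infinitely many of its points separate two given points of $\mathbb H^{n_i}$. The theorem says that no other construction succeeds either.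

One feature of the example matters below: the action of $\Gamma$ extends to $G$, and the halfspaces that record the displacement in $G_i$ are \emph{fixed} by the other factors. The same is true for $F_2\times F_2$ acting properly on a product of two trees: the halfspaces of the first tree are fixed by the second factor.

\subsection{A commuting group that moves everything}
The second model shows what happens in the opposite situation.

\begin{example}\label{ex:free}
Let $A$ be any group and $F_2$ the free group on $s_1,s_2$. Let $A\times F_2$ act on $X$ with a commensurated subset $M$, and suppose that $F_2$ acts freely. Then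
\[
\ell(g)\le\ell(s_1)+\ell(s_2)\qquad\text{for all }g\in A .
\]
Indeed, let $f=1_{gM}-1_M$ and, for $s\in F_2$, let $(sf)(z)=f(s^{-1}z)$. Since $sg=gs$,
\[
f-sf=(1_{gM}-1_{gsM})-(1_M-1_{sM}),\qquad\text{so}\qquad\|f-sf\|_{\ell^1}\le2\ell(s).
\]
The bound does not depend on $g$. Join $z$ to $s_1^{-1}z$ and to $s_2^{-1}z$ for every $z\in X$. By freeness this makes $X$ a $4$-regular forest. A finite set $E$ of vertices of a forest spans at most $\#E$ edges, so at least $4\#E-2\#E=2\#E$ edges leave $E$. Write $f=1_{E_+}-1_{E_-}$ with $E_+,E_-$ disjoint and finite. Then $|f(z)-f(z')|=|1_{E_+}(z)-1_{E_+}(z')|+|1_{E_-}(z)-1_{E_-}(z')|$, and summing over all edges gives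
\[
2\ell(g)=2\#E_++2\#E_-\le\|f-s_1f\|_{\ell^1}+\|f-s_2f\|_{\ell^1}\le2\ell(s_1)+2\ell(s_2).
\]
\end{example}

The mechanism is this: because $s$ commutes with $g$, the vector $1_{gM}-1_M$ is moved by $s$ by a bounded amount, and a vector that is moved little by a group that moves everything must be small. The isoperimetric inequality of the tree cannot simply be dropped. If $\mathbb Z\times\mathbb Z$ acts on $X=\mathbb Z$ by $(m,m')\cdot z=z+m+m'$ and $M=\{z\ge0\}$, then the second factor acts freely and $\ell(m,0)=|m|$.

\subsection{Plan}
We run the argument of Example~\ref{ex:free} with $G_i$ in place of $A$ and $N=\prod_{j\ne i}G_j$ in place of $F_2$. Three difficulties arise.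

First, $\Gamma$ is not a product, and $G$ does not act on $X$. In Section~\ref{sec:induction} we induce: we build a unitary representation of $G$ and a cocycle $b$ such that $L(s)=\|b(s)\|^2$ is an average of values of $\ell$. Because $X$ is countable without finite orbits and $p_i(\Gamma)$ is dense, $N$ has no nonzero invariant vector. This excludes the behavior of Example~\ref{ex:measured}.

Second, we have no isoperimetric inequality for $N$, only the absence of invariant vectors. In Section~\ref{sec:average} we split $b|_{G_i}$ into a bounded part and a cocycle that is arbitrarily small on the unit ball. The geometry of $\mathbb H^{n_i}$ forces every cocycle of $G_i$ to grow at most like $\sqrt{|g|}$ times its size on the unit ball. Squaring, we get that $L$ is sublinear.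

Third, $L$ is an average over $\Gamma\backslash G$, while $\ell$ is a value at one point. In Section~\ref{sec:pointwise} we use the commuting group $N$ once more, to spread a single point over $\Gamma\backslash G$ at bounded cost.

\section{Induction to $G$}\label{sec:induction}

In Sections~\ref{sec:induction}--\ref{sec:pointwise}, $\Gamma$, $X$, $M$ and $\ell$ are as in Proposition~\ref{prop:key}.

The groups $G$, $G_i$ and their subproducts are connected and unimodular. We use repeatedly the \emph{continuity of translations}: if $H$ is such a group, $W$ a separable Hilbert space, $p\in\{1,2\}$ and $f\in L^p(H;W)$, then $f(\,\cdot\,s)\to f$ and $f(s\,\cdot\,)\to f$ in $L^p$ as $s\to e$. Unitary representations are strongly continuous. A \emph{cocycle} for a unitary representation $\sigma$ of $H$ on $W$ is a map $\beta:H\to W$ with $\beta(st)=\beta(s)+\sigma(s)\beta(t)$. For instance, $\gamma\mapsto1_{\gamma M}-1_M$ is a cocycle for the representation $(\gamma\xi)(z)=\xi(\gamma^{-1}z)$ of $\Gamma$ on $\ell^2(X)$, with squared norm $\ell(\gamma)$. This is the cocycle that we induce.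

\subsection{Extending $\ell$ to a pseudometric on $G$}
Every point of $G$ has a relatively compact open neighborhood $U$ with $\gamma U\cap U=\emptyset$ for $\gamma\in\Gamma\setminus\{e\}$. Cover the compact space $\Gamma\backslash G$ by the images of finitely many such sets $U_1\ni e,U_2,\dots,U_r$, and put $D=\bigcup_j\big(U_j\setminus\bigcup_{l<j}\Gamma U_l\big)$. An orbit $\Gamma g$ meets $D$ exactly once, in $U_j$ for the least $j$ such that $\Gamma g$ meets $U_j$. Thus $D$ is a relatively compact Borel set containing $e$, and $G=\bigsqcup_{\gamma\in\Gamma}\gamma D$. Define $\lfloor g\rfloor\in\Gamma$ by $g\in\lfloor g\rfloor D$; for $\mathbb Z<\mathbb R$ and $D=[0,1)$ this would be the integer part. The map $g\mapsto\lfloor g\rfloor$ is Borel, and $\lfloor\gamma g\rfloor=\gamma\lfloor g\rfloor$ and $\lfloor\gamma\rfloor=\gamma$ for $\gamma\in\Gamma$. Put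
\[
M_g=\lfloor g\rfloor M,\qquad\rho(g,g')=\#(M_g\,\triangle\,M_{g'})=\ell\big(\lfloor g\rfloor^{-1}\lfloor g'\rfloor\big).
\]
Then $\rho$ is a Borel pseudometric on $G$, invariant under left translation by $\Gamma$, and $\rho(e,\gamma)=\ell(\gamma)$. For every compact $Q\subset G$ there is a constant $C_Q$ with
\begin{equation}\label{eq:local}
\rho(g,gs)\le C_Q\qquad(g\in G,\ s\in Q).
\end{equation}
Indeed, if $g=\lfloor g\rfloor x$ and $gs=\lfloor gs\rfloor x'$ with $x,x'\in D$, then $\lfloor g\rfloor^{-1}\lfloor gs\rfloor=xsx'^{-1}$ lies in $\Gamma\cap DQD^{-1}$, which is finite because $DQD^{-1}$ is relatively compact. Here we use that the lattice is uniform.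

Normalize Haar measure so that $\operatorname{vol}(D)=1$. Its restriction to $D$ is identified with the probability measure $m$ on $\Gamma\backslash G$ that is invariant under right translation by $G$. For $s\in G$ the function $g\mapsto\rho(g,gs)$ is left $\Gamma$-invariant, and we define the \emph{average displacement}
\[
L(s)=\int_{\Gamma\backslash G}\rho(g,gs)\,dm(\Gamma g).
\]
Integrating $\rho(g,gst)\le\rho(g,gs)+\rho(gs,gst)$ and using the invariance of $m$ gives $L(st)\le L(s)+L(t)$. By \eqref{eq:local}, $L$ is bounded on compact sets.

\subsection{The induced cocycle}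
Let $\mathcal H$ be the Hilbert space of classes of measurable maps $f:G\to\ell^2(X)$ with $f(\gamma g)=\gamma f(g)$ for $\gamma\in\Gamma$ and $\|f\|^2=\int_{\Gamma\backslash G}\|f(g)\|^2\,dm<\infty$. Put $(\pi(s)f)(g)=f(gs)$ and
\[
b(s)(g)=1_{M_{gs}}-1_{M_g}\qquad(s,g\in G).
\]

\begin{lemma}\label{lem:cocycle}
$\pi$ is a unitary representation of $G$ on $\mathcal H$, and $b:G\to\mathcal H$ is a continuous cocycle with $\|b(s)\|^2=L(s)$.
\end{lemma}

\begin{proof}
The operators $\pi(s)$ are unitary because $m$ is invariant. Fix a compact neighborhood $Q$ of $e$. The compact set $\overline DQ$ meets finitely many translates $\gamma D$, so for $f\in\mathcal H$ the map $f_0=f\cdot1_{\overline DQ}$ lies in $L^2(G;\ell^2(X))$. For $s\in Q$ we have $\|\pi(s)f-f\|^2=\int_D\|f_0(gs)-f_0(g)\|^2\,dg$, which tends to $0$ as $s\to e$. So $\pi$ is strongly continuous.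

Since $M_{\gamma g}=\gamma M_g$, the map $b(s)$ is equivariant, and $\|b(s)(g)\|^2=\rho(g,gs)$; thus $b(s)\in\mathcal H$ and $\|b(s)\|^2=L(s)$. Next,
\[
b(st)(g)=\big(1_{M_{gs}}-1_{M_g}\big)+\big(1_{M_{gst}}-1_{M_{gs}}\big)=b(s)(g)+b(t)(gs),
\]
which is the cocycle identity. If $g$ and $gs$ both lie in $D$, then $b(s)(g)=0$. So for $s\in Q$,
\[
\|b(s)\|^2\le C_Q\operatorname{vol}\{g\in D:gs\notin D\}\le C_Q\,\|1_D-1_D(\,\cdot\,s)\|_{L^1(G)},
\]
and this tends to $0$ as $s\to e$. Since $\|b(st)-b(s)\|=\|b(t)\|$, $b$ is continuous everywhere.
\end{proof}

\subsection{No invariant vectors for the complementary factors}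
Fix $i$ and let $N=\prod_{j\ne i}G_j$, so that $G=G_i\times N$. We write elements of $G$ as pairs $(x,y)$, and $p_N$ for the projection to $N$. A function that is invariant under $N$ on the right descends to $G_i$, where $\Gamma$ acts through a dense subgroup. We record this once, for two uses.

\begin{lemma}\label{lem:descend}
Let $\Gamma$ act unitarily on a separable Hilbert space $W$. Let $f:G\to W$ be locally integrable, with $f(\gamma g)=\gamma f(g)$ and $f(gh)=f(g)$ for almost every $g$, for each $\gamma\in\Gamma$ and each $h\in N$. Then there is a locally integrable $\bar f:G_i\to W$ with $f(x,y)=\bar f(x)$ for almost every $(x,y)$, and $\bar f(p_i(\gamma)x)=\gamma\bar f(x)$ for almost every $x$, for each $\gamma\in\Gamma$.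
\end{lemma}

\begin{proof}
By Fubini's theorem $f(x,yh)=f(x,y)$ for almost every $(x,y,h)$. Substituting $y'=yh$, we get $f(x,y')=f(x,y)$ for almost every $(x,y,y')$. Let $\psi$ be a continuous compactly supported probability density on $N$ and $\bar f(x)=\int_Nf(x,y')\psi(y')\,dy'$. Then $\bar f$ is locally integrable and $\bar f(x)=f(x,y)$ for almost every $(x,y)$. Left translation by $\gamma$ preserves null sets, so $\bar f(p_i(\gamma)x)=f(p_i(\gamma)x,p_N(\gamma)y)=\gamma f(x,y)=\gamma\bar f(x)$ for almost every $(x,y)$.
\end{proof}

\begin{lemma}\label{lem:noinv}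
The space $\mathcal H$ has no nonzero $\pi(N)$-invariant vector.
\end{lemma}

\begin{proof}
Suppose $f\ne0$ is invariant. It is locally square integrable, as in the proof of Lemma~\ref{lem:cocycle}, so Lemma~\ref{lem:descend} gives $\bar f:G_i\to\ell^2(X)$, nonzero on a set of positive measure. We extract from $\bar f$ a finite $\Gamma$-invariant subset of $X$.

For $t>0$ let $S_t(x)=\{z\in X:|\bar f(x)(z)|>t\}$. This set is finite because $\bar f(x)\in\ell^2(X)$, and $S_t(p_i(\gamma)x)=\gamma S_t(x)$ for almost every $x$. Fix $t$ so small that $S_t(x)\ne\emptyset$ on a set of positive measure. The countable set $X$ has countably many finite subsets, so there is a finite $S\ne\emptyset$ such that the measurable set $B=\{x:S_t(x)=S\}$ has positive measure. Up to null sets, $p_i(\gamma)B=\{x:S_t(x)=\gamma S\}$. Hence $p_i(\gamma)B\cap B$ is null if $\gamma S\ne S$. On the other hand, let $B'\subset B$ have finite positive measure. Then $\operatorname{vol}(uB'\cap B')\ge\operatorname{vol}(B')-\|1_{uB'}-1_{B'}\|_{L^1}>0$ for all $u$ in some open neighborhood $U$ of $e$ in $G_i$. Therefore the stabilizer $\Gamma_S$ of $S$ contains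 every $\gamma$ with $p_i(\gamma)\in U$.

By \eqref{eq:D}, $p_i(\Gamma)\cap U$ is dense in $U$, so the closure of $p_i(\Gamma_S)$ is a subgroup that contains $U$. It is then open, and also closed, so it is the connected group $G_i$. Given $\gamma\in\Gamma$, we can thus find $\delta\in\Gamma_S$ with $p_i(\delta)$ in the open set $p_i(\gamma)U^{-1}$. Then $p_i(\delta^{-1}\gamma)\in U$, so $\delta^{-1}\gamma\in\Gamma_S$ and $\gamma\in\Gamma_S$. Thus $S$ is a finite nonempty $\Gamma$-invariant set, although $X$ has no finite orbit.
\end{proof}

\begin{remark}\label{rem:noinv}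
If $O\subset X$ were a finite orbit, the constant map $g\mapsto1_O$ would be an invariant vector; this is why finite orbits were removed. If $\ell^2(X)$ is replaced by $L^2(Y_i,\omega)$ from Example~\ref{ex:measured}, then for each $\xi\in L^2(Y_i,\omega)$ the map $g\mapsto p_i(g)\xi$ is $\Gamma$-equivariant and $N$-invariant. So the lemma is the point at which counting and measuring part ways: a measurable map into a countable set is constant on a set of positive measure.
\end{remark}

\section{The average displacement is sublinear}\label{sec:average}

\subsection{Splitting the cocycle}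
Keep $i$ and $N$. To say how much $N$ moves a vector we use one averaging operator. Let $\psi\ge0$ be a continuous compactly supported function on $N$ with $\psi(h^{-1})=\psi(h)$, $\psi(e)>0$ and $\int\psi=1$. Let $\nu$ be the measure with density $\psi$ and $\mu=\nu*\nu$, the law of a product of two independent $\nu$-distributed elements. The density $\psi*\psi$ of $\mu$ is continuous, compactly supported, and equal to $\int\psi^2>0$ at $e$. For a unitary representation $\sigma$ of $N$ let $\sigma(\mu)\xi=\int_N\sigma(h)\xi\,d\mu(h)$.

\begin{lemma}\label{lem:average}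
$\sigma(\mu)$ is self-adjoint with spectrum in $[0,1]$, and $\ker(1-\sigma(\mu))$ is the space of $\sigma(N)$-invariant vectors.
\end{lemma}

\begin{proof}
$\sigma(\nu)$ has norm at most $1$ and is self-adjoint because $\nu$ is symmetric, and $\sigma(\mu)=\sigma(\nu)^2$. Invariant vectors are fixed by $\sigma(\mu)$. Conversely, if $\sigma(\mu)\xi=\xi$, then
\[
\int_N\|\sigma(h)\xi-\xi\|^2\,d\mu(h)=2\|\xi\|^2-2\operatorname{Re}(\sigma(\mu)\xi,\xi)=0 .
\]
The integrand is continuous, so it vanishes on the support of $\mu$, a neighborhood of $e$. The stabilizer of $\xi$ is then an open subgroup of the connected group $N$, so it is $N$.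
\end{proof}

We recall the spectral theorem in the form we need. Let $P$ be self-adjoint with spectrum in $[0,1]$. To each bounded Borel function $\phi$ on $[0,1]$ there corresponds, multiplicatively, an operator $\phi(P)$ of norm at most $\sup|\phi|$, which commutes with every operator that commutes with $P$. If $\phi_j\to\phi$ pointwise and boundedly, then $\phi_j(P)\to\phi(P)$ strongly. And $1_{\{1\}}(P)$ is the orthogonal projection onto $\ker(1-P)$.

Let $P=\pi(\mu)$, let $E_\kappa=1_{[0,1-\kappa]}(P)$ for $0<\kappa<1$, and let $w=\int_Nb(h)\,d\mu(h)$. The range of $E_\kappa$ is the part of $\mathcal H$ on which $N$ moves vectors by a definite amount; there the argument of Example~\ref{ex:free} applies.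

\begin{lemma}\label{lem:split}
For every $g\in G_i$ we have $\|E_\kappa b(g)\|\le2\|w\|/\kappa$. The map $\beta_\kappa=(1-E_\kappa)\,b|_{G_i}$ is a continuous cocycle for $\pi|_{G_i}$, and
\[
e_\kappa:=\sup\{\|\beta_\kappa(g)\|:g\in G_i,\ |g|\le1\}\longrightarrow0\qquad\text{as }\kappa\to0 .
\]
\end{lemma}

\begin{proof}
Let $g\in G_i$ and $h\in N$. Expanding $b(gh)=b(hg)$ gives $b(g)+\pi(g)b(h)=b(h)+\pi(h)b(g)$, that is, $(1-\pi(h))b(g)=(1-\pi(g))b(h)$. Integrating over $h$,
\[
(1-P)\,b(g)=(1-\pi(g))\,w .
\]
Let $\phi(\lambda)=(1-\lambda)^{-1}$ on $[0,1-\kappa]$ and $\phi=0$ on $(1-\kappa,1]$. Then $\phi(P)(1-P)=E_\kappa$ and $\|\phi(P)\|\le1/\kappa$, so $E_\kappa b(g)=\phi(P)(1-\pi(g))w$ has norm at most $2\|w\|/\kappa$. Since $\pi(G_i)$ commutes with $P$, it commutes with $E_\kappa$, and applying $1-E_\kappa$ to the cocycle identity shows that $\beta_\kappa$ is a cocycle. As $\kappa\to0$, the functions $1_{(1-\kappa,1]}$ tend to $1_{\{1\}}$, so $1-E_\kappa$ tends strongly to the projection onto $\ker(1-P)$, which is $0$ by Lemmas~\ref{lem:average} and~\ref{lem:noinv}. Contractions that tend to $0$ strongly do so uniformly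 on compact sets, as one sees with a finite $\delta$-net. Apply this to the compact set $b(\{g\in G_i:|g|\le1\})$.
\end{proof}

\subsection{Square-root growth of cocycles of $SO_0(n,1)$}
The cocycle identity alone gives $\|\beta_\kappa(g)\|\le e_\kappa(1+|g|)$, hence a bound on $L$ that is quadratic in $|g|$. This is useless, since $L$ is subadditive and so at most linear anyway. We need $\|\beta_\kappa(g)\|^2\le C^2e_\kappa^2|g|$, with $C$ independent of $\kappa$.

The reason such a bound holds is visible on a tree. Vectors in a Hilbert space satisfy $\sum_{j<l}\|\xi_j-\xi_l\|^2=q\sum_{j}\|\xi_j\|^2-\|\sum_j\xi_j\|^2$, where $j,l$ range over $1,\dots,q$. Let $F$ map the vertices of the $q$-regular tree to a Hilbert space, with $F(o)=0$ and $\|F(x)-F(y)\|=\theta(d(x,y))$. Take $q$ points at distance $r$ from $o$, in different directions, so pairwise at distance $2r$. The identity gives $\binom q2\theta(2r)^2\le q^2\theta(r)^2$, that is, $\theta(2r)^2\le\frac{2q}{q-1}\theta(r)^2$. For the line, $q=2$, this reads $\theta(2r)\le2\theta(r)$ and allows linear growth. As $q\to\infty$ the ratio $\theta(2r)/\theta(r)$ is bounded by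 a number tending to $\sqrt2$, the ratio for $\sqrt r$. In $\mathbb H^n$ with $n\ge2$ there is a continuum of directions, and two random points of a sphere of radius $r$ are at distance $2r$ minus a defect whose size does not depend on $r$.

\begin{lemma}\label{lem:sqrt}
Let $n\ge2$. There is $C=C(n)$ such that every continuous cocycle $\beta$ for a unitary representation $\sigma$ of $SO_0(n,1)$ satisfies $\|\beta(g)\|\le Ce_0\sqrt{|g|}$ for $|g|\ge1$, where $e_0=\sup_{|g|\le1}\|\beta(g)\|$.
\end{lemma}

\begin{proof}
\emph{Reduction to a map on $\mathbb H^n$.} Let $\xi_0=\int_K\beta(k)\,dk$, with $dk$ the Haar probability measure. Elements of $K$ have $|k|=0$, so $\|\xi_0\|\le e_0$. For $k\in K$ we have $\beta(k)+\sigma(k)\xi_0=\int_K\beta(kk')\,dk'=\xi_0$. Thus $\beta'(g)=\beta(g)+\sigma(g)\xi_0-\xi_0$ is a cocycle that vanishes on $K$, and $\|\beta'-\beta\|\le2e_0$ everywhere. Since $\beta'(gk)=\beta'(g)+\sigma(g)\beta'(k)=\beta'(g)$, the formula $F(go)=\beta'(g)$ defines a continuous map on $\mathbb H^n$ with $F(o)=0$. Moreover $F(g'o)-F(go)=\sigma(g)\beta'(g^{-1}g')$, so $\|F(x)-F(y)\|$ is unchanged when an element of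 $SO_0(n,1)$ is applied to both $x$ and $y$. By transitivity on pairs at a given distance, $\|F(x)-F(y)\|=\theta(d_{\mathbb H}(x,y))$ for a continuous function $\theta$. Three points on a geodesic give $\theta(r+r')\le\theta(r)+\theta(r')$. On $[0,1]$ we have $\theta\le3e_0$, hence
\begin{equation}\label{eq:thetalin}
\theta(r)\le3e_0(1+r)\qquad(r\ge0).
\end{equation}

\emph{The defect.} Let $u,u'$ be independent and uniform on $S^{n-1}$, let $\varphi\in[0,\pi]$ be the angle between them, and for $r>0$ let $x=(\cosh r)o+(\sinh r)u$ and $y=(\cosh r)o+(\sinh r)u'$. Put $\delta=d_{\mathbb H}(x,y)$ and $\tau=2r-\delta\ge0$. From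
\[
\cosh\delta=-\langle x,y\rangle=\cosh^2r-\sinh^2r\cos\varphi=1+2\sinh^2r\,\sin^2(\varphi/2)
\]
and $\cosh\delta=1+2\sinh^2(\delta/2)$ we get $\sinh(\delta/2)=s\sinh r$, where $s=\sin(\varphi/2)$. Almost surely $0<s\le1$, and then $s^{-1}\ge s$ gives
\[
\sinh(r+\log s)=\tfrac12\big(se^r-s^{-1}e^{-r}\big)\le s\sinh r=\sinh(\delta/2).
\]
So $r+\log s\le\delta/2$, that is, $\tau\le-2\log\sin(\varphi/2)$. The law of $\varphi$ has a density proportional to $\sin^{n-2}\varphi$, which is bounded, and $\sin(\varphi/2)\ge\varphi/\pi$ on $[0,\pi]$. As $\log^2(\varphi/\pi)$ is integrable on $(0,\pi]$, we obtain $\|\tau\|_{L^2}\le c(n)<\infty$, uniformly in $r$.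

\emph{Doubling.} The vectors $F(x),F(y)$ are independent, have the same law, and have norm $\theta(r)$. Hence
\[
\mathbb E\,\theta(\delta)^2=\mathbb E\|F(x)-F(y)\|^2=2\theta(r)^2-2\|\mathbb EF(x)\|^2\le2\theta(r)^2 .
\]
Take $L^2$-norms in $\theta(2r)\le\theta(\delta)+\theta(\tau)$ and use \eqref{eq:thetalin} for the last term:
\[
\theta(2r)\le\sqrt2\,\theta(r)+C_1e_0,\qquad C_1=3(1+c(n)).
\]
Write $r\ge1$ as $r=2^qr_0$ with $r_0\in[1,2)$ and $q\ge0$ an integer. The numbers $\alpha_j=2^{-j/2}\theta(2^jr_0)$ satisfy $\alpha_{j}\le\alpha_{j-1}+2^{-j/2}C_1e_0$ and $\alpha_0\le9e_0$. Since $\sum_{j\ge1}2^{-j/2}<3$ and $2^{q/2}\le\sqrt r$, we get $\theta(r)\le(9+3C_1)e_0\sqrt r$. Finally $\|\beta(g)\|\le\theta(|g|)+2e_0\le(11+3C_1)e_0\sqrt{|g|}$ for $|g|\ge1$.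
\end{proof}

The exponent is sharp: in Example~\ref{ex:measured}, the cocycle $g\mapsto1_{gM}-1_M\in L^2(Y,\omega)$ has norm $\sqrt{c|g|}$.

\begin{proposition}\label{prop:L}
For each $i$ and each $\varepsilon>0$ there is $C'$ with $L(g)\le\varepsilon|g|+C'$ for all $g\in G_i$.
\end{proposition}

\begin{proof}
$L$ is bounded on the compact set $\{|g|\le1\}$. For $|g|\ge1$ and $0<\kappa<1$, Lemmas~\ref{lem:cocycle}, \ref{lem:split} and~\ref{lem:sqrt} give
\[
L(g)=\|E_\kappa b(g)\|^2+\|\beta_\kappa(g)\|^2\le\frac{4\|w\|^2}{\kappa^2}+C(n_i)^2e_\kappa^2\,|g| .
\]
Choose $\kappa$ with $C(n_i)^2e_\kappa^2\le\varepsilon$.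
\end{proof}

\begin{remark}\label{rem:n1}
The hypothesis $n_i\ge2$ cannot be dropped. The group $SO_0(1,1)=\{a(t)\}$ is isomorphic to $\mathbb R$. In $\mathbb R\times\mathbb R$, the uniform lattice $\{(p+q\sqrt2,\,p-q\sqrt2):p,q\in\mathbb Z\}$ has both projections equal to the dense subgroup $\mathbb Z+\sqrt2\,\mathbb Z$, and it is isomorphic to $\mathbb Z^2$, which acts properly on the square tiling of the plane. The step that breaks is Lemma~\ref{lem:sqrt}: $\beta(a(t))=t$ is a cocycle for the trivial representation. In the proof, $S^0$ has two points, $\varphi=0$ with probability $\frac12$, and then the defect is $\tau=2r$.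
\end{remark}

\section{From averages to pointwise bounds}\label{sec:pointwise}

We want to bound $\rho(x,xa_i(t))$ for a given $x$. Cutting the path $t\mapsto xa_i(t)$ into steps of length $T$ bounds it by a sum of values of the function $u(\Gamma g)=\rho(g,ga_i(T))$ at the points $\Gamma xa_i(jT)$. Proposition~\ref{prop:L} controls the mean of $u$, but we have no control over how these points are distributed in $\Gamma\backslash G$. The remedy is a detour. Move first from $x$ to $xh$ with a random $h\in N$, travel along $a_i$, and undo $h$ at the end, which is possible because $h$ commutes with $a_i$. Each step now sees the average of $u$ over a large piece of an $N$-orbit, and such averages are close to the mean of $u$, uniformly in the starting point.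

\subsection{Uniform equidistribution under $N$}
Keep $i$, $N$, $\mu$. For a bounded Borel function $\phi$ on $\Gamma\backslash G$ let $(A\phi)(y)=\int_N\phi(yh)\,d\mu(h)$. Then $(A^j\phi)(y)=\int_N\phi(yh)\,d\mu^{*j}(h)$.

\begin{lemma}\label{lem:equi}
If $\phi$ is continuous on $\Gamma\backslash G$, then $A^j\phi\to\int\phi\,dm$ uniformly on $\Gamma\backslash G$.
\end{lemma}

\begin{proof}
\emph{Convergence in $L^2$.} On $L^2(\Gamma\backslash G,m)$ we have $A=\sigma(\mu)$, where $\sigma$ is the representation of $N$ by right translations. Since $\lambda^j\to1_{\{1\}}(\lambda)$ on $[0,1]$, Lemma~\ref{lem:average} and the spectral theorem show that $A^j$ converges strongly to the projection onto the $N$-invariant functions. Let $f$ be such a function, viewed on $G$. Lemma~\ref{lem:descend} with $W=\mathbb C$ and the trivial action gives a locally integrable $\bar f$ on $G_i$ that is invariant under left translation by $p_i(\Gamma)$. By continuity of translations, applied to $\bar f$ cut off to compact sets, the set of $q\in G_i$ with $\bar f(q\,\cdot)=\bar f$ almost everywhere is closed. By \eqref{eq:D} it is $G_i$, so $\bar f$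 and $f$ are almost everywhere constant. Hence $A^j\phi\to\int\phi\,dm$ in $L^2$.

\emph{Equicontinuity.} Let $q=q_iq_N$ with $q_i\in G_i$, $q_N\in N$, and let $j\ge1$. Since $q_i$ commutes with $N$, we have $A^j\phi(yq)=\int\phi(yq_Nh\,q_i)\,d\mu^{*j}(h)$, which differs from $A^j\phi(yq_N)$ by at most $\sup_z|\phi(zq_i)-\phi(z)|$. Also $A^j\phi=A\phi'$ with $\phi'=A^{j-1}\phi$ and $\sup|\phi'|\le\sup|\phi|$. If $\chi=\psi*\psi$ is the density of $\mu$, then
\[
|A\phi'(yq_N)-A\phi'(y)|=\Big|\int_N\phi'(yh)\big(\chi(q_N^{-1}h)-\chi(h)\big)\,dh\Big|\le\sup|\phi|\cdot\|\chi(q_N^{-1}\,\cdot)-\chi\|_{L^1}.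
\]
Both bounds are independent of $y$ and $j$, and they tend to $0$ as $q\to e$: the first because $\phi$ is continuous on a compact space, the second by continuity of translations. So $(A^j\phi)_{j\ge1}$ is a bounded equicontinuous sequence on the compact space $\Gamma\backslash G$. By the Arzel\`a--Ascoli theorem every subsequence has a uniformly convergent subsequence. Its limit is continuous and equals $\int\phi\,dm$ almost everywhere, hence everywhere, because $m$ charges every nonempty open set. The whole sequence therefore converges uniformly.
\end{proof}

\subsection{The detour}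

\begin{proposition}\label{prop:pointwise}
For each $i$ and each $\varepsilon>0$ there is $C$ with $\rho(x,xa_i(t))\le\varepsilon t+C$ for all $x\in G$ and $t\ge0$.
\end{proposition}

\begin{proof}
Write $a=a_i$. Fix a compact neighborhood $Q$ of $e$ in $G$, with the constant $C_Q$ of \eqref{eq:local}. By Proposition~\ref{prop:L}, $L(a(T))\le\frac\varepsilon2T+C'$, so we can fix $T>0$ with
\begin{equation}\label{eq:T}
L(a(T))+2C_Q+1\le\varepsilon T .
\end{equation}
Let $c=a(T)$ and $u(\Gamma g)=\rho(g,gc)$. This is a Borel function on $\Gamma\backslash G$, bounded by \eqref{eq:local}, with $\int u\,dm=L(c)$.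

\emph{A continuous majorant.} The function $u$ is not continuous, so Lemma~\ref{lem:equi} does not apply to it. But $u$ varies locally by a bounded amount that does not depend on $T$. Let $V$ be a compact symmetric neighborhood of $e$ contained in $Q\cap cQc^{-1}$. For $g\in G$ and $v\in V$ we have $gc=gvc\cdot(c^{-1}v^{-1}c)$ with $c^{-1}v^{-1}c\in Q$, so
\[
\rho(g,gc)\le\rho(g,gv)+\rho(gv,gvc)+\rho(gvc,gc)\le2C_Q+\rho(gv,gvc).
\]
Averaging over $v$ gives $u\le2C_Q+\tilde u$, where $\tilde u(y)=\operatorname{vol}(V)^{-1}\int_Vu(yv)\,dv$. By invariance of $m$, $\int\tilde u\,dm=L(c)$. Since $\int_Vu(yqv)\,dv=\int_{qV}u(ys)\,ds$, we have $|\tilde u(yq)-\tilde u(y)|\le\sup u\cdot\|1_{qV}-1_V\|_{L^1}/\operatorname{vol}(V)$, so $\tilde u$ is continuous. By Lemma~\ref{lem:equi} there is $J$ with $A^J\tilde u\le L(c)+1$ everywhere. The operator $A^J$ preserves inequalities and constants, so by \eqref{eq:T}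
\begin{equation}\label{eq:AJ}
A^Ju\le2C_Q+L(c)+1\le\varepsilon T\qquad\text{everywhere on }\Gamma\backslash G .
\end{equation}

\emph{The path.} Let $Q'\subset N$ be the support of $\mu^{*J}$, a compact set. Let $x\in G$, let $n\ge0$ be an integer and $h\in Q'$. Consider the points
\[
x,\quad xh,\quad xhc,\quad xhc^2,\quad\dots,\quad xhc^n=xc^nh,\quad xc^n .
\]
The first and the last step cost at most $C_{Q'}$ each, by \eqref{eq:local}. The step from $xhc^j$ to $xhc^{j+1}$ costs $u(\Gamma xhc^j)=u(\Gamma xc^jh)$. Hence $\rho(x,xc^n)\le2C_{Q'}+\sum_{j<n}u(\Gamma xc^jh)$. The left side does not depend on $h$. Integrating against $\mu^{*J}$ and using \eqref{eq:AJ},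
\[
\rho(x,xa(nT))\le2C_{Q'}+\sum_{j<n}(A^Ju)(\Gamma xc^j)\le2C_{Q'}+\varepsilon nT .
\]
For $t\ge0$ choose $n$ with $nT\le t<(n+1)T$. The step from $xa(nT)$ to $xa(t)$ costs at most $C_{Q''}$ with $Q''=a([0,T])$. So $C=2C_{Q'}+C_{Q''}$ works; it depends on neither $x$ nor $t$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Fix $\varepsilon>0$. Let $g\in G_i$, with Cartan decomposition $g=k\,a_i(|g|)\,k'$. For $x\in G$, the path $x,\ xk,\ xk\,a_i(|g|),\ xg$, together with \eqref{eq:local} for the compact group $K_i$ and Proposition~\ref{prop:pointwise}, gives $\rho(x,xg)\le\varepsilon|g|+C_i$, with $C_i$ independent of $x$ and $g$. Write $\gamma\in\Gamma$ as $\gamma=g_1g_2\cdots g_k$ with $g_i=p_i(\gamma)\in G_i\subset G$. Summing along $e,\ g_1,\ g_1g_2,\ \dots,\ g_1\cdots g_k=\gamma$, we obtain $\ell(\gamma)=\rho(e,\gamma)\le\varepsilon|\gamma|+\sum_iC_i$.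
\end{proof}

The last step passes through points of $G$ outside $\Gamma$ and treats one factor at a time. This is why $\ell$ had to be extended to $G$ and why \eqref{eq:D} is needed for every $i$. The hypothesis $k\ge2$ enters through \eqref{eq:D}, since for $k=1$ the discrete group $\Gamma$ is not dense in $G$. Compactness of $\Gamma\backslash G$ was used for finite generation, for \eqref{eq:local}, and for the uniformity in Lemma~\ref{lem:equi}.

\section{Irreducibility and dense projections}\label{sec:dense}

It remains to derive \eqref{eq:D}. For $n\ge2$ the group $SO_0(n,1)$ is connected, noncompact and center-free, and its Lie algebra is simple. We use the Borel density theorem in the following form: if $\Lambda$ is a lattice in a connected semisimple Lie group $H$ without compact factors, then every $\operatorname{Ad}(\Lambda)$-invariant subspace of the Lie algebra of $H$ is $\operatorname{Ad}(H)$-invariant, hence an ideal.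

\begin{lemma}\label{lem:dense}
Let $\Gamma_0$ be a uniform lattice in $\prod_jSO(n_j,1)$, with $k\ge2$ and all $n_j\ge2$, that satisfies (I1) or (I2). Then $\Gamma=\Gamma_0\cap G$ satisfies \eqref{eq:D}.
\end{lemma}

\begin{proof}
Fix $i$ and let $H$ be the closure of $p_i(\Gamma)$ in $G_i$.

Assume (I1). The group $\Gamma_0$ is a finite union of cosets of $\Gamma$ and projects densely to $SO(n_i,1)$, so $SO(n_i,1)$ is a finite union of cosets of the closed subgroup $H$. The complement of $H$ is then a finite union of closed cosets, so $H$ is open and contains the identity component $G_i$.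

Assume (I2), and suppose $H\ne G_i$. We show that $\Gamma$ splits up to finite index along $G=G_i\times N$, where $N=\prod_{j\ne i}G_j$.

\emph{Claim: if $G=H_1\times H_2$ is one of the two decompositions $G_i\times N$, $N\times G_i$ and the projection $p$ to $H_1$ has $p(\Gamma)$ discrete, then $\Gamma\cap H_2$ is a uniform lattice in $H_2$.} A discrete subgroup is closed, so $\Gamma H_2=p^{-1}(p(\Gamma))$ is closed in $G$, and $\Gamma\backslash\Gamma H_2$ is compact. Also $H_2=p^{-1}(e)$ is open in $\Gamma H_2$. Hence the continuous bijection $(\Gamma\cap H_2)\backslash H_2\to\Gamma\backslash\Gamma H_2$ is open, so it is a homeomorphism. This proves the claim.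

\emph{$p_i(\Gamma)$ is discrete.} The Lie algebra of $H$ is a subspace of $\mathfrak g_i\subset\mathfrak g$ that is invariant under $\operatorname{Ad}(\Gamma)$, which acts on $\mathfrak g_i$ through $p_i$. By Borel density it is an ideal of the simple algebra $\mathfrak g_i$. It is not $\mathfrak g_i$, for then $H$ would be an open subgroup of the connected group $G_i$, so equal to it. So it is $0$, and $H$ is discrete. By the claim, $\Lambda=\Gamma\cap N$ is a uniform lattice in $N$.

\emph{$p_N(\Gamma)$ is discrete.} For $\gamma\in\Gamma$ and $\lambda\in\Lambda$ we have $p_N(\gamma)\lambda\,p_N(\gamma)^{-1}=\gamma\lambda\gamma^{-1}\in\Lambda$, so $p_N(\Gamma)$ lies in the normalizer of $\Lambda$ in $N$, a closed subgroup. Let $\eta$ be in its Lie algebra. For $\lambda\in\Lambda$ the continuous map $t\mapsto\exp(t\eta)\lambda\exp(-t\eta)$ takes values in the discrete set $\Lambda$, so it is constant. Thus $\lambda$ commutes with $\exp(t\eta)$ and $\operatorname{Ad}(\lambda)\eta=\eta$. By Borel density for $\Lambda<N$, the subspace $\mathbb R\eta$ is an ideal of the Lie algebra of $N$. It is abelian, and a semisimple Lie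 algebra has no nonzero abelian ideal, so $\eta=0$. The normalizer is discrete, and so is $p_N(\Gamma)$. By the claim, $\Gamma\cap G_i$ is a uniform lattice in $G_i$.

The product $\Gamma''=(\Gamma\cap G_i)\times(\Gamma\cap N)$ is a uniform lattice in $G$ contained in $\Gamma$. The set $\Gamma''\backslash\Gamma$ is closed and discrete in the compact space $\Gamma''\backslash G$, so $\Gamma''$ has finite index in $\Gamma$, hence in $\Gamma_0$. Its two factors are uniform lattices in $SO(n_i,1)$ and $\prod_{j\ne i}SO(n_j,1)$, in which $G_i$ and $N$ have finite index. This contradicts (I2).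
\end{proof}

\begin{thebibliography}{9}

\bibitem{CD}
Indira Chatterji and Cornelia Dru\c{t}u,
\emph{Median geometry for spaces with measured walls and for groups},
arXiv:1708.00254 (2017).

\end{thebibliography}
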